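\title{Ranks of tree-automatic well-founded partial orders}

\begin{abstract}
We prove that every tree-automatic well-founded partial order has rank below $\omega^{\omega^\omega}$, with an explicit bound in terms of the number of states of an automaton for the order. The automaton colors pairs of trees by its states, and the color classes need not be transitive. A Ramsey theorem for ordinal ranks controls the cost of splitting an order into finitely many such classes, and a fixed-point argument arranges the colors into finitely many levels. The same method bounds the homogeneous sequences of an arbitrary regular binary relation, and it shows that the ranks obtained from trees whose nodes have fewer than $d$ ones in their address are exactly the ordinals below $\omega^{\omega^d}$.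
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A tree-automatic structure is a possibly infinite structure given by finite data: its elements are finite labeled trees, and finite automata decide its relations. For a well-founded partial order, the basic measure of complexity is its ordinal rank. This paper determines which ranks occur.

\subsection{Trees, automata and ranks}

Let $\Sigma$ be a finite alphabet. A \emph{finite $\Sigma$-tree} is a map $x\colon D\to\Sigma$ whose domain $D=\operatorname{dom}(x)\subseteq\{0,1\}^*$ is finite, nonempty and prefix-closed. It is convenient to have also the \emph{empty tree} $\varnothing$, with empty domain. For a word $u$, the \emph{subtree} $x_u$ has domain $\{w: uw\in\operatorname{dom}(x)\}$ and labels $x_u(w)=x(uw)$; it is empty if $u\notin\operatorname{dom}(x)$.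

A (deterministic, bottom-up) \emph{tree automaton} over an alphabet $\Gamma$ consists of a finite set $Q$ of states, a state $q_0\in Q$ for missing subtrees, a transition map $\Delta\colon\Gamma\times Q\times Q\to Q$ and a set $F\subseteq Q$ of final states. It assigns the state $q_0$ to the empty tree and the state $\Delta(t(\varepsilon),q',q'')$ to a nonempty tree $t$ whose subtrees $t_0,t_1$ have the states $q',q''$. It \emph{recognizes} the set of finite $\Gamma$-trees whose state lies in $F$, and sets recognized in this way are \emph{regular}. We call the automaton \emph{normalized} if $\Delta$ takes its values in $Q\setminus\{q_0\}$ and $q_0\notin F$. Every automaton becomes normalized when we add a fresh copy of $q_0$ and use it only for missing subtrees. We use two textbook facts: regular sets are closed under Boolean operations, and nondeterministic automata, in which $\Delta$ is a relation, recognize only regular sets.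

An automaton reads a tuple of trees by reading them in parallel. The \emph{convolution} of $(x_1,\dots,x_n)$ is the tree with domain $\operatorname{dom}(x_1)\cup\dots\cup\operatorname{dom}(x_n)$, labeled over $(\Sigma\cup\{\diamond\})^n$, whose label at $u$ has $i$-th component $x_i(u)$ if $u\in\operatorname{dom}(x_i)$ and the padding symbol $\diamond$ otherwise. A relation on finite $\Sigma$-trees is \emph{regular} if the set of convolutions of its tuples is regular, and an automaton for that set is said to recognize the relation. A relational structure is \emph{tree-automatic} if it is isomorphic to a structure whose domain is a regular set of finite $\Sigma$-trees and whose relations are regular; the latter structure is a \emph{presentation}.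

A partial order $(P,\le)$ is \emph{well-founded} if it has no infinite strictly descending chain. In that case we put
\[
\operatorname{rank}(x)=\sup\{\operatorname{rank}(y)+1: y<x\},\qquad \operatorname{rank}(P)=\sup\{\operatorname{rank}(x)+1:x\in P\}.
\]
An ordinal $\alpha$, regarded as a linear order, has rank $\alpha$. The rank of a partial order can exceed the ranks of all its linear suborders: a disjoint union of finite chains of unbounded length has rank $\omega$. So a bound for linear orders does not by itself bound partial orders.

Call $P$ \emph{upwards linear} if every set $\{y:y\ge x\}$ is linearly ordered, and a \emph{forest} if every such set is finite and linearly ordered. Three facts are known. Every ordinal below $\omega^{\omega^\omega}$ is tree-automatic. Every tree-automatic well-founded partial order that is upwards linear has rank below $\omega^{\omega^\omega}$. Every tree-automatic well-founded forest has rank below $\omega^\omega$. Ordinals are upwards linear, so for upwards linear orders the bound $\omega^{\omega^\omega}$ is exact, and it is natural to guess that upwards linearity plays no role. This is the conjecture, posed in \cite{HKLL}, that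 we prove: \emph{every tree-automatic well-founded partial order has rank below $\omega^{\omega^\omega}$.}

\subsection{Results}

\begin{theorem}\label{thm:main}
Every tree-automatic well-founded partial order has rank strictly below $\omega^{\omega^\omega}$. If, in a presentation of the order, the relation $\{(x,y):y<x\}$ is recognized by a normalized automaton with state set $Q$, then the rank is below $\omega^{\omega^{|Q|^2-1}}$.
\end{theorem}

The proof cannot stay within partial orders, because it splits the order into relations that are not transitive. We therefore attach a rank to any binary relation. A \emph{sequence tree} is a nonempty prefix-closed set $T$ of finite sequences over some set. Its root is the empty sequence $\langle\rangle$; we write $s\sqsubset t$ if $s$ is a proper prefix of $t$, and $t$ is a \emph{child} of $s$ if moreover $|t|=|s|+1$. The tree $T$ is \emph{well-founded} if it has no infinite branch, and then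
\[
\operatorname{rk}_T(s)=\sup\{\operatorname{rk}_T(t)+1: t\in T\text{ a child of }s\},\qquad \operatorname{rk}(T)=\operatorname{rk}_T(\langle\rangle).
\]
For a binary relation $E$, a finite or infinite sequence $(x_1,x_2,\dots)$ is \emph{$E$-homogeneous} if $(x_i,x_j)\in E$ for \emph{all} $i<j$. The finite $E$-homogeneous sequences of elements of a set $X$ form a sequence tree $H(X,E)$, which contains all sequences of length at most $1$. If $P$ is a well-founded partial order, then $H(P,>)$ is the tree of finite strictly descending sequences, and its rank is $\operatorname{rank}(P)$ (Lemma~\ref{lem:basic}).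

\begin{theorem}\label{thm:rel}
Let $R$ be a regular binary relation on the set $X$ of finite $\Sigma$-trees, recognized by a normalized automaton with state set $Q$, and suppose that there is no infinite $R$-homogeneous sequence. Then $\operatorname{rk}H(X,R)<\omega^{\omega^{|Q|^2-1}}$. Consequently every strict partial order $\prec$ on a set of finite $\Sigma$-trees with $\{(x,y):y\prec x\}\subseteq R$, regular or not, is well-founded of rank below $\omega^{\omega^\omega}$.
\end{theorem}

The third result explains the shape of the bound. It restricts the number of right turns on the way from the root to a node.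

\begin{theorem}\label{thm:degree}
For $d\ge1$ let $E_d\subseteq\{0,1\}^*$ be the set of words with fewer than $d$ ones. The ranks of the well-founded partial orders that have a tree-automatic presentation all of whose trees have domain contained in $E_d$ are exactly the ordinals below $\omega^{\omega^d}$.
\end{theorem}

Since $\sup_d\omega^{\omega^d}=\omega^{\omega^\omega}$, Theorems~\ref{thm:main} and~\ref{thm:degree} give the complete answer.

\begin{corollary}
The ranks of tree-automatic well-founded partial orders are precisely the ordinals below $\omega^{\omega^\omega}$.
\end{corollary}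

\section{The method on the ordinal $\omega^\omega$}\label{sec:example}

We show the idea on a presentation of $\omega^\omega$, over a one-letter alphabet, so that a tree is determined by its domain. A \emph{chain} is a tree whose domain consists of words $0^m$. For a finitely supported function $f\colon\mathbb N\to\mathbb N$, the \emph{comb} $t_f$ has as its domain $\varepsilon$ and all prefixes of the words $0^i10^{f(i)}$ with $f(i)\ge1$: a spine along $0^*$, and at the node $0^i1$ a tooth that records $f(i)$. Put $t_g<t_f$ if $g(i)<f(i)$ at the largest position $i$ where $f$ and $g$ differ. The map $t_f\mapsto\dots+\omega^2f(2)+\omega f(1)+f(0)$ to Cantor normal forms is an isomorphism onto $\omega^\omega$. (Section~\ref{sec:lower} shows, more generally, that such orders are regular.) Let us forget this isomorphism and bound the rank by looking at the trees.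

Fix a comb $x=t_f$ with domain $D$, and let $\partial D$ be the finite set of words outside $D$ whose parent lies in $D$. A tree $y$ is determined by its part on $D$ and its subtrees $y_v$ at the points $v\in\partial D$. If $y=t_g<x$, then $g$ vanishes above the support of $f$, so the spine of $y$ stays inside $D$, and every subtree $y_v$ with $v\in\partial D$ is a chain or empty; see Figure~\ref{fig:comb}. There are only finitely many possibilities for $\operatorname{dom}(y)\cap D$, so the combs below $x$ fall into finitely many pieces. Let $y=t_g>z=t_h$ lie in one piece, and let $i$ be the largest position where $g$ and $h$ differ. The $i$-th tooth of $y$ is longer than that of $z$, and the two teeth agree on $D$. Hence $y_v$ has more nodes than $z_v$, where $v$ is the point of $\partial D$ on the ray $0^i10^*$. So, on a piece, the relation $>$ is covered by the $n=|\partial D|$ relations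
\[
E_v=\{(y,z): y_v\text{ has more nodes than }z_v\},\qquad v\in\partial D.
\]
An $E_v$-homogeneous sequence gives a strictly descending sequence of natural numbers, so the tree of such sequences has rank at most $\omega<\omega^2$. The Ramsey theorem of Section~\ref{sec:ramsey} (Corollary~\ref{cor:ramsey}) says that a relation covered by $n$ relations of rank below $\omega^2$ has rank below $\omega^{2n}$. A union of finitely many pieces of rank below $\omega^{2n}$ has rank below $\omega^{2n}$ (Lemma~\ref{lem:split}). Thus $\operatorname{rank}(x)<\omega^{2n}$. The number $n$ depends on $x$ and is unbounded, and the supremum over all $x$ gives the bound $\omega^\omega$, which is the true rank.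

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw (0,0)--(-2,-1)--(-4,-2)--(-3.2,-3)--(-3.7,-4);
\draw (0,0)--(1.5,-1)--(1,-2)--(0.5,-3);
\draw[dashed] (-2,-1)--(-1.2,-2)--(-1.7,-3);
\draw[dashed] (0.5,-3)--(0,-4)--(-0.5,-5);
\fill (0,0) circle (3pt) node[above] {$\varepsilon$};
\fill (-2,-1) circle (3pt) node[above left] {$0$};
\fill (-4,-2) circle (3pt) node[above left] {$00$};
\fill (-3.2,-3) circle (3pt);
\fill (-3.7,-4) circle (3pt);
\fill (1.5,-1) circle (3pt) node[right] {$1$};
\fill (1,-2) circle (3pt);
\fill (0.5,-3) circle (3pt);
\filldraw[fill=white] (-1.2,-2) circle (3pt) node[right] {$01$};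
\filldraw[fill=white] (-1.7,-3) circle (3pt);
\filldraw[fill=white] (0,-4) circle (3pt) node[right] {$1000$};
\filldraw[fill=white] (-0.5,-5) circle (3pt);
\end{tikzpicture}
\caption{Filled nodes: the domain $D$ of the comb that represents $\omega^2+2$. Hollow nodes: the part outside $D$ of the comb that represents the smaller ordinal $\omega+4$. The smaller comb leaves $D$ at the boundary points $01$ and $1000$, and its subtrees there are chains.}
\label{fig:comb}
\end{figure}

The comparison of combs was reduced to finitely many comparisons of chains, at the price of one step in the exponent, from $\omega=\omega^{\omega^0}$ to $\omega^{\omega^1}$. Each further nesting of this kind should cost one more step, and an automaton should be able to follow only boundedly many nestings. To turn this into a proof for an arbitrary automaton, three things are needed.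

First, the relation between $y_v$ and $z_v$ is in general not the order we started with. All we know is the state that the automaton reaches on the pair $(y_v,z_v)$. So we treat all states at once, as colors of pairs of trees (Section~\ref{sec:colors}). Second, the pairs of one color need not form a transitive relation: an automaton that compares chains may also record the parity of the difference of their lengths, and ``longer by an odd number of nodes'' is not transitive. This is why we work with homogeneous sequences and need a Ramsey theorem (Section~\ref{sec:ramsey}). Third, the reduction must terminate. We define levels of colors, show that a color without a level has an infinite homogeneous sequence (Section~\ref{sec:colors}), and bound the rank of a color of level $k$ by $\omega^{\omega^{k-1}}$ (Section~\ref{sec:bounds}). There are fewer than $|Q|^2$ levels.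

\section{Ranks of sequence trees}\label{sec:ranks}

The \emph{natural sum} $\alpha\oplus\beta$ of two ordinals is obtained by writing both in Cantor normal form, as finite sums of terms $\omega^\xi a_\xi$ with decreasing exponents $\xi$ and natural coefficients $a_\xi$, and adding the coefficients of equal powers. It is commutative, associative and strictly increasing in each argument, and it satisfies $(\alpha+1)\oplus\beta=(\alpha\oplus\beta)+1$. Moreover,
\begin{equation}\label{eq:closed}
\alpha,\beta<\omega^\gamma\ \Longrightarrow\ \alpha\oplus\beta<\omega^\gamma .
\end{equation}
We write $n\odot\beta$ for the natural sum of $n$ copies of $\beta$, with $0\odot\beta=0$.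

For a node $s$ of a sequence tree $T$, the \emph{cone} at $s$ is $T_s=\{t:st\in T\}$; if $T$ is well-founded, then $\operatorname{rk}_{T_s}(t)=\operatorname{rk}_T(st)$. Let $T^\circ$ be the set $T\setminus\{\langle\rangle\}$ of nonroot nodes, ordered by \emph{reverse prefix}: $s>t$ if and only if $s\sqsubset t$. Subsets of $T^\circ$ always carry this order.

\begin{lemma}\label{lem:basic}
Let $T$ be a sequence tree.
\begin{itemize}
\item[(a)] If $\rho$ maps $T$ to ordinals and $\rho(t)<\rho(s)$ whenever $t$ is a child of $s$, then $T$ is well-founded and $\operatorname{rk}_T(s)\le\rho(s)$ for all $s$.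
\item[(b)] If $T'$ is well-founded and $f\colon T\to T'$ satisfies $s\sqsubset t\Rightarrow f(s)\sqsubset f(t)$, then $T$ is well-founded and $\operatorname{rk}(T)\le\operatorname{rk}(T')$.
\item[(c)] If $T$ is well-founded, then $\operatorname{rank}(T^\circ)=\operatorname{rk}(T)$. If $P$ is a well-founded partial order, then $\operatorname{rk}H(P,>)=\operatorname{rank}(P)$.
\item[(d)] If $T$ is well-founded and $\xi\le\operatorname{rk}_T(s)$, then some node $t\sqsupseteq s$ of $T$ has rank exactly $\xi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An infinite branch would give an infinite descending sequence of ordinals. The inequality follows by induction on $\rho(s)$, since $\operatorname{rk}_T(t)+1\le\rho(t)+1\le\rho(s)$ for each child $t$.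

(b) Ranks in $T'$ strictly decrease under proper extension, so (a) applies to $\rho=\operatorname{rk}_{T'}\circ f$, and $\rho(\langle\rangle)\le\operatorname{rk}(T')$.

(c) Since ranks decrease under extension, $\operatorname{rk}_T(s)$ is also the supremum of $\operatorname{rk}_T(t)+1$ over all $t\sqsupset s$. By induction the rank of $s$ in $T^\circ$ is $\operatorname{rk}_T(s)$, and the case $s=\langle\rangle$ of the formula gives the first claim. In $H(P,>)$, the children of $(x_1,\dots,x_l)$ with $l\ge1$ are obtained by appending an arbitrary $y<x_l$, so by induction this node has rank $\operatorname{rank}(x_l)$; the children of the root are all $(x)$ with $x\in P$.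

(d) Among the nodes $t\sqsupseteq s$ of rank at least $\xi$ take one of least rank. If its rank were greater than $\xi$, it would have a child of rank at least $\xi$, and the child has smaller rank.
\end{proof}

Splitting the \emph{elements} into finitely many pieces is cheap: ranks only add.

\begin{lemma}\label{lem:split}
Let $E$ be a binary relation and let $X$ be partitioned into $X_1,\dots,X_n$. If all $H(X_i,E)$ are well-founded, then so is $H(X,E)$, and $\operatorname{rk}H(X,E)\le\bigoplus_i\operatorname{rk}H(X_i,E)$. In particular, if a well-founded partial order of rank at least $\omega^\gamma$ is partitioned into finitely many pieces, then some piece has rank at least $\omega^\gamma$.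
\end{lemma}

\begin{proof}
For $s\in H(X,E)$ let $s|i$ be the subsequence of the members of $s$ that lie in $X_i$. Subsequences of homogeneous sequences are homogeneous, so $s|i\in H(X_i,E)$. Put $\rho(s)=\bigoplus_i\operatorname{rk}_{H(X_i,E)}(s|i)$. Passing to a child of $s$ extends one $s|i$ properly and leaves the others unchanged, so $\rho$ decreases, and Lemma~\ref{lem:basic}(a) applies. For a partial order take $E={>}$ and use Lemma~\ref{lem:basic}(c) and \eqref{eq:closed}.
\end{proof}

\section{A Ramsey theorem for ranks}\label{sec:ramsey}

Splitting the \emph{pairs} into finitely many colors is expensive. Let $P$ be a well-founded partial order and let $\chi$ color the pairs $x>y$ of $P$ with colors $1,\dots,k$, where $k\ge1$. Let $H_i(P)$ be the sequence tree of all $x_1>\dots>x_l$ with $\chi(x_a,x_b)=i$ for all $a<b$; it contains all sequences of length at most $1$.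

\begin{theorem}\label{thm:ramsey}
If $\operatorname{rank}(P)\ge\omega^{\beta_1\oplus\dots\oplus\beta_k}$, then $\operatorname{rk}H_i(P)\ge\omega^{\beta_i}$ for some $i$.
\end{theorem}

\begin{example}\label{ex:lex}
Order $P=\omega^{\beta_1}\times\dots\times\omega^{\beta_k}$, a product of $k$ ordinals, lexicographically with the first coordinate most significant. It is a well-order of type $\omega^{\beta_k}\cdots\omega^{\beta_1}=\omega^{\beta_k+\dots+\beta_1}$. Color a pair by the first coordinate where its members differ. Along a sequence in $H_i(P)$ the $i$-th coordinate strictly decreases, and every descending sequence in $\omega^{\beta_i}$ arises in this way, with all other coordinates $0$. By Lemma~\ref{lem:basic}(b),(c), $\operatorname{rk}H_i(P)=\omega^{\beta_i}$. So ranks of colors can multiply, and a sum in the exponent is unavoidable: $k$ colors of rank $\omega$ can produce rank $\omega^k$. The natural sum is the convenient one, because it is symmetric in the colors and decreases when any one $\beta_i$ is lowered. The theorem is not sharp in every case: a rank is infinite exactly when the lengths of the sequences are unbounded, so for $\beta_1=\dots=\beta_k=1$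 the finite Ramsey theorem gives the conclusion already when $\operatorname{rank}(P)\ge\omega$.
\end{example}

We shall apply the theorem in the following form. For a nonempty sequence $s$ let $\operatorname{last}(s)$ be its last member.

\begin{corollary}\label{cor:ramsey}
Let $E\subseteq E_1\cup\dots\cup E_k$ be binary relations on a set $X$, with $k\ge1$. If each $H(X,E_i)$ is well-founded of rank below $\omega^{\beta_i}$, then $H(X,E)$ is well-founded of rank below $\omega^{\beta_1\oplus\dots\oplus\beta_k}$.
\end{corollary}

\begin{proof}
For $(x,y)\in E$ let $\iota(x,y)$ be the least $i$ with $(x,y)\in E_i$. Given an infinite $E$-homogeneous sequence, color $a<b$ by $\iota(x_a,x_b)$; the infinite Ramsey theorem yields an infinite $E_i$-homogeneous subsequence for some $i$, which is excluded. So $T=H(X,E)$ is well-founded. The relation $E$ need not be an order, but $T^\circ$ is one, of rank $\operatorname{rk}(T)$. For $s\sqsubset t$ in $T^\circ$, the pair $(\operatorname{last}(s),\operatorname{last}(t))$ consists of an earlier and a later member of $t$, so it lies in $E$; color $(s,t)$ by its value under $\iota$. Taking last members maps $H_i(T^\circ)$ to $H(X,E_i)$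 and respects proper prefixes, so $\operatorname{rk}H_i(T^\circ)<\omega^{\beta_i}$ for all $i$. Theorem~\ref{thm:ramsey} gives $\operatorname{rank}(T^\circ)<\omega^{\beta_1\oplus\dots\oplus\beta_k}$.
\end{proof}

\subsection{The plan of the proof}

We use induction on $\gamma=\beta_1\oplus\dots\oplus\beta_k$. The essential case is that every $\beta_i=\beta_i'+1$ is a successor. Then $\gamma=\gamma'+1$, and with $\theta=\omega^{\gamma'}$ the order has rank at least $\theta\omega$. Cut a tree of descending sequences of rank $\theta m$ into $m$ blocks of rank $\theta$, one above the other. If the theorem fails for $P$, the induction hypothesis finds inside each block, for \emph{every} color $i$, an $i$-homogeneous tree of rank $\omega^{\beta_i'}$. Stacking $M$ such trees would give rank $\omega^{\beta'_i}M$, and for large $M$ this is a contradiction. The difficulty is that a homogeneous sequence in one block followed by a homogeneous sequence in a lower block is homogeneous only if all pairs across the two blocks have color $i$ as well. If the color of such a pair depended only on the two blocks, the finite Ramsey theorem would select $M$ suitable blocks among the $m$. The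 work consists in thinning out the tree, without loss of rank, until this holds.

\subsection{Rank-exact subtrees}

The thinning must leave every surviving node in its block, so it has to preserve the rank of each node and not only the rank of the root. From now on in this section all sequence trees are well-founded. We write $T'\preceq T$, and call $T'$ a \emph{rank-exact subtree}, if $T'\subseteq T$ is a sequence tree with $\operatorname{rk}_{T'}(s)=\operatorname{rk}_T(s)$ for all $s\in T'$. This relation is transitive, and a leaf of $T'\preceq T$ has rank $0$, so it is a leaf of $T$. A nonempty prefix-closed set $T'\subseteq T$ is rank-exact if and only if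
\begin{equation}\label{eq:crit}
\operatorname{rk}_T(s)=\sup\{\operatorname{rk}_T(t)+1:t\in T'\text{ a child of }s\}\qquad\text{for all }s\in T'.
\end{equation}
Indeed, if $T'\preceq T$, this is the definition of $\operatorname{rk}_{T'}(s)$. Conversely, if \eqref{eq:crit} holds, induction on $\operatorname{rk}_T(s)$ shows that the right side is $\operatorname{rk}_{T'}(s)$. One consequence: if we replace the cones at all nodes of a fixed length $n$ by rank-exact subtrees of these cones, the result is a rank-exact subtree of $T$, because nodes of length below $n$ keep all their children and for the other nodes \eqref{eq:crit} is inherited from the cones.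

\begin{lemma}\label{lem:leaves}
If the leaves of $T$ are colored with finitely many colors, there is $T'\preceq T$ all of whose leaves have the same color.
\end{lemma}

\begin{proof}
Induction on $\operatorname{rk}(T)$. If the rank is $0$, take $T'=T$. Otherwise the cone at each child $x$ of the root has smaller rank, so it has a rank-exact subtree $T^x$ whose leaves all have one color $e(x)$. The rank of the root is the maximum, over the finitely many colors $e$, of $\sup\{\operatorname{rk}_T(x)+1:e(x)=e\}$. Choose $e$ attaining it, and let $T'$ consist of the root and the trees $xT^x$ with $e(x)=e$. Condition \eqref{eq:crit} holds.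
\end{proof}

In the next lemma each leaf has an opinion about each of its ancestors, and we make all leaves below a node agree about that node. There are infinitely many possible lists of opinions, since the lengths of leaves are unbounded, so Lemma~\ref{lem:leaves} has to be applied once for every length.

\begin{lemma}\label{lem:agree}
Let $Z$ be a finite set, and let each leaf $u$ of $T$ carry a map $\psi_u\colon\{1,\dots,|u|\}\to Z$. Then there are $T'\preceq T$ and $\nu\colon T'^{\circ}\to Z$ such that $\psi_u(|s|)=\nu(s)$ for every leaf $u$ of $T'$ and every nonempty $s\sqsubseteq u$.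
\end{lemma}

\begin{proof}
Let $S_0=T$. Given $S_{n-1}\preceq T$ with $n\ge1$, replace for each $s\in S_{n-1}$ of length $n$ the cone at $s$ by a rank-exact subtree on whose leaves $t$ the value $\psi_{st}(n)$ is constant (Lemma~\ref{lem:leaves}). This gives $S_n\preceq S_{n-1}$ with the same nodes of length at most $n$. Hence $T'=\bigcap_nS_n$ has the same nodes of length at most $n+1$ as $S_n$. For $s\in T'$ of length $n$, the children of $s$ in $T'$ are its children in $S_n\preceq T$, so \eqref{eq:crit} holds and $T'\preceq T$. A leaf of $T'$ is a leaf of $T$, hence of every $S_n$. So for $s\in T'$ of length $n\ge1$ all leaves $u\sqsupseteq s$ of $T'$ have the same value $\psi_u(n)$; call it $\nu(s)$.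
\end{proof}

Finally we need to cut off the top of a tree. For $\lambda\le\operatorname{rk}(T)$ let $T^{\ge\lambda}=\{s\in T:\operatorname{rk}_T(s)\ge\lambda\}$, a sequence tree.

\begin{lemma}\label{lem:top}
For $s\in T^{\ge\lambda}$ we have $\operatorname{rk}_T(s)=\lambda+\operatorname{rk}_{T^{\ge\lambda}}(s)$. In particular, the leaves of $T^{\ge\lambda}$ are the nodes of $T$ of rank exactly $\lambda$.
\end{lemma}

\begin{proof}
Induction on $\operatorname{rk}_T(s)$. If $\operatorname{rk}_T(s)=\lambda$, no child of $s$ lies in $T^{\ge\lambda}$. If $\operatorname{rk}_T(s)>\lambda$, some child has rank at least $\lambda$, and the children of rank below $\lambda$ do not affect the supremum that defines $\operatorname{rk}_T(s)$. So $\operatorname{rk}_T(s)$ is the supremum of $\lambda+\operatorname{rk}_{T^{\ge\lambda}}(t)+1$ over the nonempty set of children $t\in T^{\ge\lambda}$, and $\xi\mapsto\lambda+\xi$ commutes with suprema of nonempty sets.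
\end{proof}

\subsection{Colors that depend only on blocks}

Let $\theta=\omega^\zeta$ be a power of $\omega$, and let $T$ have rank $\theta m$ with $m\in\mathbb N$. The \emph{block} of a nonroot node $t$ is the number $b(t)<m$ with $\theta\, b(t)\le\operatorname{rk}_T(t)<\theta(b(t)+1)$.

Consider first $m=2$, with a finite coloring $\chi$ of the pairs $s\sqsubset t$. The top $T^{\ge\theta}$ has rank $\theta$, and the cone at each of its leaves $u$ has rank $\theta$. Fix such a leaf, of length $l$, and write $u|r$ for its prefix of length $r$. A node $ut$ below $u$ has the $l$ nonroot ancestors $u|1,\dots,u|l$ in the top, and it determines the vector $(\chi(u|1,ut),\dots,\chi(u|l,ut))$. This vector takes finitely many values, so by Lemma~\ref{lem:split} it equals a constant $\psi_u$ on a set $N_u$ of nodes of rank $\theta$. The color $\psi_u(|s|)$ between a top node $s$ and the nodes of $N_u$ still depends on $u$; Lemma~\ref{lem:agree} makes it a function $\nu(s)$ of $s$ alone. Lemma~\ref{lem:split} again gives a set of top nodes of rank $\theta$ on which $\nu$ is constant. Now all pairs across the two blocks have one color. For larger $m$ we argue by induction, and since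 the vector above is a coloring of nodes, the statement has to handle a node coloring along with $\chi$.

\begin{lemma}\label{lem:uniform}
Let $T$ have rank $\theta m$, let $\chi$ color the pairs $s\sqsubset t$ of nonroot nodes with colors from a finite set $\Gamma$, and let $\eta$ color the nonroot nodes with colors from a finite set $\Lambda$. Then there are $T'\preceq T$, a set $N\subseteq T'^\circ$, colors $\eta_b\in\Lambda$ for $b<m$ and colors $\kappa(a,b)\in\Gamma$ for $m>a>b$ such that
\begin{itemize}
\item[(i)] $\eta(t)=\eta_{b(t)}$ for $t\in N$;
\item[(ii)] $\chi(s,t)=\kappa(b(s),b(t))$ for $s\sqsubset t$ in $N$ with $b(s)>b(t)$;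
\item[(iii)] for $j<m$ and $s\in T'$ of rank $\theta(j+1)$, the set $N_j(s)=\{t\in N:s\sqsubset t,\ b(t)=j\}$ has rank at least $\theta$.
\end{itemize}
\end{lemma}

\begin{proof}
Induction on $m$, for all $T,\chi,\eta$ at once. For $m=0$ take $T'=T=\{\langle\rangle\}$ and $N=\emptyset$. Let $m\ge1$, $\lambda=\theta(m-1)$ and $U=T^{\ge\lambda}$. By Lemma~\ref{lem:top}, $\lambda+\theta=\lambda+\operatorname{rk}(U)$, so $\operatorname{rk}(U)=\theta\ge1$; the leaves of $U$ are the nodes of rank $\lambda$, and they are not the root. The nonroot nodes of $U$ are the nodes of block $m-1$.

\emph{Below the top.} Let $u$ be a leaf of $U$, of length $l$. The cone $T_u$ has rank $\theta(m-1)$, and a nonroot node $t$ of $T_u$ has the same block as $ut$ in $T$. Apply the induction hypothesis to $T_u$ with the pair coloring $(t,t')\mapsto\chi(ut,ut')$ and the node coloring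
\[
t\mapsto\bigl(\eta(ut),\chi(u|1,ut),\dots,\chi(u|l,ut)\bigr).
\]
We obtain $T'_u\preceq T_u$, a set $N_u$, colors $\kappa_u(a,b)$ for $m-1>a>b$, and for each $b<m-1$ a tuple that we write as $(\eta^u_b,\psi_u(1)(b),\dots,\psi_u(l)(b))$. Thus, for $t\in N_u$ and $1\le r\le l$,
\[
\eta(ut)=\eta^u_{b(t)},\qquad\chi(u|r,ut)=\psi_u(r)(b(t)).
\]
Each $\psi_u(r)$ lies in the finite set $Z$ of maps from $\{b:b<m-1\}$ to $\Gamma$.

\emph{The top.} Apply Lemma~\ref{lem:leaves} to $U$ with the leaf coloring $u\mapsto(\kappa_u,(\eta^u_b)_{b<m-1})$, which takes finitely many values, and then Lemma~\ref{lem:agree} to the resulting tree with the maps $\psi_u$. This gives $S\preceq U$ and $\nu\colon S^\circ\to Z$ such that $\kappa_u$ and $(\eta^u_b)_b$ are the same for all leaves $u$ of $S$, and $\psi_u(|s|)=\nu(s)$ for nonempty $s\sqsubseteq u$. The order $S^\circ$ has rank $\theta$. As $\theta$ is a power of $\omega$, Lemma~\ref{lem:split} gives $N^{\mathrm{top}}\subseteq S^\circ$ of rank at least $\theta$ on which $s\mapsto(\eta(s),\nu(s))$ is constant. With $u$ ranging over the leaves of $S$, put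
\[
T'=S\cup\bigcup_uuT'_u,\qquad N=N^{\mathrm{top}}\cup\bigcup_uuN_u .
\]
Let $\eta_{m-1}$ and $\kappa(m-1,b)$ be the values $\eta(s)$ and $\nu(s)(b)$ for $s\in N^{\mathrm{top}}$, and let the remaining $\eta_b$ and $\kappa(a,b)$ be the common values $\eta^u_b$ and $\kappa_u(a,b)$.

\emph{Verification.} We check \eqref{eq:crit} for $T'$. If $s$ is a non-leaf of $S$, its children in $T'$ are its children in $S$; since $S\preceq U$, we have $\operatorname{rk}_U(s)=\sup\{\operatorname{rk}_U(t)+1\}$ over these children, and adding $\lambda$ on the left gives \eqref{eq:crit} by Lemma~\ref{lem:top}. Every other node of $T'$ has the form $ut$ with $t\in T'_u$, its children in $T'$ are the $ut'$ with $t'$ a child of $t$ in $T'_u$, and \eqref{eq:crit} follows from $T'_u\preceq T_u$.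

Property (i) holds by the choice of the $\eta_b$. For (ii), let $s\sqsubset s'$ in $N$ with $b(s)>b(s')$. Then $b(s')<m-1$, so $s'=ut$ with $t\in N_u$ for a leaf $u$ of $S$. If $s\in u'N_{u'}$, then $u$ and $u'$ are leaves of $S$ and prefixes of $s'$, so $u=u'$ and $\kappa_u$ applies. If $s\in N^{\mathrm{top}}$, then $s$ and $u$ are prefixes of $s'$, and $u\sqsubset s$ is impossible because $u$ is a leaf of $U$. So $s\sqsubseteq u$ and
\[
\chi(s,ut)=\psi_u(|s|)(b(t))=\nu(s)(b(t))=\kappa(m-1,b(t)).
\]
For (iii) with $j=m-1$, only the root has rank $\theta m$, and $N_{m-1}(\langle\rangle)=N^{\mathrm{top}}$. For $j<m-1$, a node $s\in T'$ of rank $\theta(j+1)\le\lambda$ is not a non-leaf of $S$, so $s=ut$ with $t\in T'_u$, possibly $t=\langle\rangle$, and $N_j(s)$ contains a copy of the corresponding set for $T'_u$, $N_u$ and $t$.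
\end{proof}

\subsection{Proof of Theorem~\ref{thm:ramsey}}

Fix $k$ and use induction on $\gamma=\beta_1\oplus\dots\oplus\beta_k$, for all $P$ and $\chi$ at once.

If some $\beta_i$ is $0$, then $H_i(P)$ contains a sequence of length $1$, because $P$ has positive rank, and $\operatorname{rk}H_i(P)\ge1=\omega^{\beta_i}$.

If some $\beta_j$ is a limit ordinal, apply the induction hypothesis with $\beta<\beta_j$ in place of $\beta_j$; the natural sum becomes smaller than $\gamma$. Either some $i\ne j$ has $\operatorname{rk}H_i(P)\ge\omega^{\beta_i}$, or $\operatorname{rk}H_j(P)\ge\omega^\beta$ for all $\beta<\beta_j$, and then $\operatorname{rk}H_j(P)\ge\omega^{\beta_j}$.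

It remains to treat the case $\beta_i=\beta_i'+1$ for all $i$. Then $\gamma=\gamma'+1$, where $\gamma'=\beta_i'\oplus\bigoplus_{q\ne i}\beta_q$ for \emph{every} $i$. Put $\theta=\omega^{\gamma'}$, and suppose that $\operatorname{rk}H_i(P)<\omega^{\beta_i}$ for all $i$. As $\omega^{\beta_i}=\sup_M\omega^{\beta'_i}M$, there is $M\ge1$ with
\begin{equation}\label{eq:small}
\operatorname{rk}H_i(P)<\omega^{\beta_i'}M\qquad\text{for all }i.
\end{equation}
By the finite Ramsey theorem choose $m\ge1$ such that for every $k$-coloring of the pairs from $\{0,\dots,m-1\}$ there are a subset of size $M$ and a color $i$ such that all pairs from the subset have color $i$. The tree $H(P,>)$ has rank at least $\omega^\gamma=\theta\omega>\theta m$, so by Lemma~\ref{lem:basic}(d) it has a cone $T$ of rank $\theta m$. For nonroot nodes $s\sqsubset t$ of $T$ we have $\operatorname{last}(s)>\operatorname{last}(t)$ in $P$, and we put $\chi(s,t)=\chi(\operatorname{last}(s),\operatorname{last}(t))$. Apply Lemma~\ref{lem:uniform} with constant $\eta$ to get $T'$, $N$ and $\kappa$. Choose blocks $a_1<\dots<a_M$ and a color $i$ with $\kappa(a_r,a_q)=i$ for all $r>q$. Ranks of nodes of $T'$ are the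 same in $T'$ and in $T$; we write $\operatorname{rk}$ for them, and $\mu=\omega^{\beta_i'}$.

\emph{Inside one block.} Let $j<m$ and let $s\in T'$ have rank $\theta(j+1)$. For each color $q$, taking last members maps $H_q(N_j(s))$ to $H_q(P)$, so $\operatorname{rk}H_q(N_j(s))<\omega^{\beta_q}$. The order $N_j(s)$ has rank at least $\omega^{\gamma'}$. The induction hypothesis, with $\beta_i'$ in place of $\beta_i$, leaves only the color $i$:
\begin{equation}\label{eq:block}
\operatorname{rk}H_i(N_j(s))\ge\mu .
\end{equation}

\emph{Stacking.} For $1\le r\le M$ and $s\in T'$ of rank $\theta(a_r+1)$, let $\mathcal H_r(s)$ be the sequence tree of all $t_1\sqsubset\dots\sqsubset t_l$ in $N$ that properly extend $s$, have blocks in $\{a_1,\dots,a_r\}$, and all of whose pairs have color $i$. We show $\operatorname{rk}\mathcal H_r(s)\ge\mu r$ by induction on $r$. For $r=1$ this is \eqref{eq:block}. Let $r>1$ and $H=H_i(N_{a_r}(s))\subseteq\mathcal H_r(s)$. For $h\in H$ let $t$ be the last member of $h$, or $t=s$ if $h$ is empty. Then $\operatorname{rk}(t)\ge\theta a_r\ge\theta(a_{r-1}+1)$, so Lemma~\ref{lem:basic}(d), applied in $T'$, gives $s'\sqsupseteq t$ in $T'$ of rank $\theta(a_{r-1}+1)$.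 For $h'\in\mathcal H_{r-1}(s')$ the concatenation $hh'$ lies in $\mathcal H_r(s)$: the members of $h'$ properly extend $t$, and by Lemma~\ref{lem:uniform}(ii) the color between a member of $h$ and a member of $h'$ is $\kappa(a_r,a_q)=i$ for some $q<r$. Hence $\operatorname{rk}_{\mathcal H_r(s)}(h)\ge\mu(r-1)$ for every $h\in H$. Induction on $\operatorname{rk}_H(h)$ improves this to
\[
\operatorname{rk}_{\mathcal H_r(s)}(h)\ge\mu(r-1)+\operatorname{rk}_H(h):
\]
for a leaf of $H$ nothing is added, and otherwise the left side is at least the supremum of $\mu(r-1)+\operatorname{rk}_H(h^+)+1$ over the children $h^+$ of $h$ in $H$. For the empty $h$, \eqref{eq:block} gives $\operatorname{rk}\mathcal H_r(s)\ge\mu(r-1)+\mu=\mu r$.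

By Lemma~\ref{lem:basic}(d) there is $s\in T'$ of rank $\theta(a_M+1)$. Taking last members maps $\mathcal H_M(s)$ to $H_i(P)$, so $\operatorname{rk}H_i(P)\ge\omega^{\beta'_i}M$. This contradicts \eqref{eq:small}. \qed

\section{Colors and their levels}\label{sec:colors}

Let $R$ be a regular binary relation on finite $\Sigma$-trees, recognized by a normalized automaton $(Q,q_0,\Delta,F)$ over $(\Sigma\cup\{\diamond\})^2$. In this section and in Section~\ref{sec:step} nothing else is assumed about $R$. Let $\mathcal T$ be the set of all finite $\Sigma$-trees together with $\varnothing$. Convolution makes sense for all pairs from $\mathcal T$, and it commutes with taking subtrees. Let $\delta(x,y)\in Q$ be the state of the convolution of $x,y\in\mathcal T$. Then $\delta(x,y)=q_0$ only for $x=y=\varnothing$, and $\delta(x,y)\in F$ if and only if $(x,y)\in R$, since a convolution determines its components and $q_0\notin F$. As $\Delta$ avoids $q_0$, we have $|Q|\ge2$.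

\subsection{Locality, types and colors}

For a finite nonempty prefix-closed set $D$ let $\partial D=\{ub\notin D:u\in D,\ b\in\{0,1\}\}$, and let $\partial\emptyset=\{\varepsilon\}$. The \emph{trace} of $y\in\mathcal T$ on $D$ is the map $y|D\colon D\to\Sigma\cup\{\diamond\}$ that agrees with $y$ where $y$ is defined and is $\diamond$ elsewhere. Determinism of the automaton enters through the following fact.

\begin{lemma}\label{lem:local}
If $x|D=x'|D$, $y|D=y'|D$ and $\delta(x_v,y_v)=\delta(x'_v,y'_v)$ for all $v\in\partial D$, then $\delta(x,y)=\delta(x',y')$.
\end{lemma}

\begin{proof}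
We show $\delta(x_u,y_u)=\delta(x'_u,y'_u)$ for all $u\in D\cup\partial D$, longer words first; the set $D\cup\partial D$ contains $\varepsilon$. For $u\in\partial D$ this is the hypothesis. Let $u\in D$. If both traces are $\diamond$ at $u$, all four subtrees are empty and both states are $q_0$. Otherwise both states are obtained by applying $\Delta$ to the same label and to the states at $u0,u1\in D\cup\partial D$.
\end{proof}

Take $D=\operatorname{dom}(x)$. Outside $D$ the automaton reads $y$ against the empty tree, so $\delta(x,y)$ depends only on $x$, on $y|D$ and on the states $\delta(\varnothing,y_v)$. This suggests the definition of the \emph{type} $\tau(y)=\delta(\varnothing,y)$. Because the automaton is normalized, $\tau(y)=q_0$ if and only if $y=\varnothing$. If $\tau(x)=\tau(y)=p$, the \emph{color} of the pair is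
\[
c(x,y)=(p,\delta(x,y))\in C=Q\times Q;
\]
pairs of different types get no color. For $c=(p,q)$, a sequence is \emph{$c$-homogeneous} if all its members have type $p$ and $\delta(x_i,x_j)=q$ for $i<j$. Let $H_c$ be the sequence tree of finite $c$-homogeneous sequences, and let $W\subseteq C$ be the set of colors $c$ for which $H_c$ is well-founded. Our goal is to bound $\operatorname{rk}(H_c)$ for all $c\in W$.

\subsection{Levels}

In Section~\ref{sec:example} we fixed $x$, took $y$ and $z$ below $x$ that look the same from $x$, and found a boundary point where $y$ and $z$ are related in a simpler way. The next definition isolates this configuration. A \emph{$c$-triangle} is a triple $(x,y,z)$ in $\mathcal T$ such that, with $D=\operatorname{dom}(x)$,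
\[
c(x,y)=c(x,z)=c(y,z)=c,\qquad y|D=z|D,\qquad\tau(y_v)=\tau(z_v)\text{ for all }v\in\partial D.
\]
By the last condition the \emph{boundary colors} $c(y_v,z_v)$, $v\in\partial D$, are defined. Put $W_0=\emptyset$ and
\[
W_{k+1}=\{c\in C:\text{every $c$-triangle has a boundary color in }W_k\}.
\]
Thus $W_1$ consists of the colors without triangles. If $W_{k-1}\subseteq W_k$ then $W_k\subseteq W_{k+1}$, so the sets increase. Let $K$ be least with $W_K=W_{K+1}$; then $W_k=W_K$ for all $k\ge K$.

\begin{lemma}\label{lem:K}
$1\le K\le|Q|^2-1$.
\end{lemma}

\begin{proof}
The only tree of type $q_0$ is $\varnothing$, so for $q\ne q_0$ no pair has color $(q_0,q)$, and $(q_0,q)\in W_1$. Hence $W_1\ne W_0$. The triple $(\varnothing,\varnothing,\varnothing)$ is a $(q_0,q_0)$-triangle whose only boundary color is $(q_0,q_0)$, so by induction $(q_0,q_0)$ lies in no $W_k$. Since $W_0\subsetneq\dots\subsetneq W_K$, we get $K\le|W_K|\le|Q|^2-1$.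
\end{proof}

\begin{example}\label{ex:chains}
Let $\ell_n$ be the chain with $n\ge1$ nodes over a one-letter alphabet. Suppose that the trees of type $p$ are exactly the $\ell_n$, and that $\delta(\ell_i,\ell_j)$ equals $q_>$ exactly for $i>j$ and $q_<$ exactly for $i<j$. In a $(p,q_>)$-triangle, $y$ and $z$ would have their domains inside $D$, so $y|D=z|D$ would force $y=z$, which contradicts $\delta(y,z)=q_>$. Hence $(p,q_>)\in W_1$. For $c=(p,q_<)$, the triple $(\ell_1,\ell_2,\ell_3)$ is a $c$-triangle with boundary colors $c(\ell_1,\ell_2)=c$ at $v=0$ and $(q_0,q_0)$ at $v=1$, so $c$ has no level. The triangle also produces an infinite $c$-homogeneous sequence: start with $a_0=x=\ell_1$, and let $a_{n+1}$ have the trace of $y$ on $D=\{\varepsilon\}$ and the subtree $a_n$ at $v=0$. Then $a_n=\ell_{n+1}$.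
\end{example}

The construction at the end of the example works in general. A color without a level has a triangle all of whose boundary colors are again without a level, and we unfold these triangles into one another. Types are what allows the substitution: a subtree $y_v$ may be replaced by any tree of the same type without changing $\delta(x,y)$ or $\tau(y)$.

\begin{lemma}\label{lem:unfold}
$W\subseteq W_K$.
\end{lemma}

\begin{proof}
Let $S=C\setminus W_K=C\setminus W_{K+1}$, and write $c=(p_c,q_c)$ for colors. For each $c\in S$ choose a $c$-triangle $(x^c,y^c,z^c)$ with no boundary color in $W_K$. Let $D^c=\operatorname{dom}(x^c)$, let $w^c=y^c|D^c=z^c|D^c$, and let $c_v=c(y^c_v,z^c_v)\in S$ for $v\in\partial D^c$. Define trees $a^c_n$ for all $c\in S$ simultaneously: $a^c_0=x^c$, and $a^c_{n+1}$ has trace $w^c$ on $D^c$ and subtree $a_n^{c_v}$ at each $v\in\partial D^c$.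

\emph{The tree $a^c_n$ is well defined and has type $p_c$.} Induction on $n$; for $n=0$ we have $\tau(x^c)=p_c$. For the step, $\tau(a_n^{c_v})=p_{c_v}=\tau(y^c_v)$. Since types detect emptiness, $a_n^{c_v}$ is empty exactly when $y^c_v$ is. So the glued domain is prefix-closed, because that of $y^c$ is. Lemma~\ref{lem:local}, applied to the pairs $(\varnothing,a^c_{n+1})$ and $(\varnothing,y^c)$, gives $\tau(a^c_{n+1})=\tau(y^c)=p_c$.

\emph{For $i<j$ we have $\delta(a^c_i,a^c_j)=q_c$.} Induction on $i$, for all $c\in S$ and $j>i$. Let $i=0$. For $v\in\partial D^c$ we have $x^c_v=\varnothing$, and $\delta(\varnothing,a_{j-1}^{c_v})=p_{c_v}=\delta(\varnothing,y^c_v)$. Lemma~\ref{lem:local} for $(x^c,a^c_j)$ and $(x^c,y^c)$ gives $\delta(x^c,a^c_j)=\delta(x^c,y^c)=q_c$. Let $i\ge1$. All of $a^c_i,a^c_j,y^c,z^c$ have trace $w^c$, and by induction $\delta(a_{i-1}^{c_v},a_{j-1}^{c_v})=q_{c_v}=\delta(y^c_v,z^c_v)$ for all $v$. Lemma~\ref{lem:local} gives $\delta(a^c_i,a^c_j)=\delta(y^c,z^c)=q_c$.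

So $(a^c_n)_n$ is an infinite $c$-homogeneous sequence, and $c\notin W$.
\end{proof}

\section{The rank bounds}\label{sec:bounds}

\subsection{From one level to the next}\label{sec:step}

We repeat the computation of Section~\ref{sec:example} for an arbitrary color. Let $c=(p,q)\in W_{k+1}$, let $x$ have type $p$, and put $D=\operatorname{dom}(x)$ and $Y=\{y\in\mathcal T:c(x,y)=c\}$. Partition $Y$ into \emph{pieces}, two trees $y$ being in the same piece if they have the same data $\bigl(y|D,(\tau(y_v))_{v\in\partial D}\bigr)$; there are finitely many pieces. For a piece $\pi$ let
\[
J_\pi=\{(v,c')\in\partial D\times W_k: c'=c(y_v,z_v)\text{ for some }y,z\in\pi\}.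
\]

\begin{lemma}\label{lem:step}
Let $c=(p,q)\in W_{k+1}$ and let $\gamma\ge1$ be an ordinal. Suppose that for every $x$ of type $p$ and every piece $\pi$ there are ordinals $\beta_{v,c'}$, for $(v,c')\in J_\pi$, such that $H_{c'}$ is well-founded of rank below $\omega^{\beta_{v,c'}}$ and $\bigoplus_{J_\pi}\beta_{v,c'}\le\gamma$. Then $H_c$ is well-founded and $\operatorname{rk}(H_c)\le\omega^\gamma$.
\end{lemma}

\begin{proof}
Fix $x$ and let $E=\{(y,z):\delta(y,z)=q\}$. The cone of $H_c$ at the sequence $(x)$ is $H(Y,E)$. Let $\pi$ be a piece, and for $(v,c')\in J_\pi$ let $E_{v,c'}=\{(y,z)\in\pi^2:c(y_v,z_v)=c'\}$. If $y,z\in\pi$ and $(y,z)\in E$, then $(x,y,z)$ is a $c$-triangle. Since $c\in W_{k+1}$, it has a boundary color in $W_k$. So $E\cap\pi^2$ is covered by the relations $E_{v,c'}$. For $(v,c')\in J_\pi$, all trees $y_v$ with $y\in\pi$ have the same type, which is the first component of $c'$. Hence $(y_1,\dots,y_l)\mapsto((y_1)_v,\dots,(y_l)_v)$ maps $H(\pi,E_{v,c'})$ to $H_{c'}$ and respects proper prefixes, so that $H(\pi,E_{v,c'})$ is well-founded of rank below $\omega^{\beta_{v,c'}}$. If $J_\pi\neq\emptyset$, Corollary~\ref{cor:ramsey} shows that $H(\pi,E)$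 is well-founded of rank below $\omega^\gamma$. If $J_\pi=\emptyset$, then $E\cap\pi^2=\emptyset$ and $\operatorname{rk}H(\pi,E)\le1<\omega^\gamma$. By Lemma~\ref{lem:split} and \eqref{eq:closed}, $H(Y,E)$ is well-founded of rank below $\omega^\gamma$. This holds for the cone at every child $(x)$ of the root of $H_c$.
\end{proof}

\begin{lemma}\label{lem:level}
For $k\ge1$ and $c\in W_k$, the tree $H_c$ is well-founded and $\operatorname{rk}(H_c)\le\omega^{\omega^{k-1}}$.
\end{lemma}

\begin{proof}
Induction on $k$. For $c\in W_1$ all sets $J_\pi\subseteq\partial D\times W_0$ are empty, and Lemma~\ref{lem:step} applies with $\gamma=1=\omega^0$. Let $k\ge1$ and $c\in W_{k+1}$. With $\beta=\omega^{k-1}+1$ we have $\operatorname{rk}(H_{c'})<\omega^\beta$ for all $c'\in W_k$. As $\beta<\omega^k$, \eqref{eq:closed} gives $|J_\pi|\odot\beta<\omega^k$, and Lemma~\ref{lem:step} applies with $\gamma=\omega^k$.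
\end{proof}

The exponent jumps from $\omega^{k-1}$ to $\omega^k$ because $|J_\pi|$ can grow with $|\partial D|$, which is unbounded as $x$ varies. Lemmas~\ref{lem:unfold} and~\ref{lem:level} together give
\begin{equation}\label{eq:W}
W=W_K,\qquad\operatorname{rk}(H_c)\le\omega^{\omega^{K-1}}\text{ for all }c\in W .
\end{equation}

\subsection{Proofs of Theorems~\ref{thm:rel} and~\ref{thm:main}}

\begin{proof}[Proof of Theorem~\ref{thm:rel}]
Let $p\in Q$ and $q\in F$. An infinite $(p,q)$-homogeneous sequence would be $R$-homogeneous, so $(p,q)\in W$; this is the only use of the hypothesis on $R$. Let $X_p$ be the set of trees in $X$ of type $p$, and let $E_q=\{(x,y):\delta(x,y)=q\}$. Then $R=\bigcup_{q\in F}E_q$, and $H(X_p,E_q)\subseteq H_{(p,q)}$ has rank below $\omega^\beta$ for $\beta=\omega^{K-1}+1$, by \eqref{eq:W}. If $F\ne\emptyset$, Corollary~\ref{cor:ramsey} gives $\operatorname{rk}H(X_p,R)<\omega^{|F|\odot\beta}<\omega^{\omega^K}$. If $F=\emptyset$, then $R=\emptyset$ and $\operatorname{rk}H(X_p,R)\le1$. By Lemma~\ref{lem:split}, \eqref{eq:closed} and Lemma~\ref{lem:K},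
\[
\operatorname{rk}H(X,R)<\omega^{\omega^K}\le\omega^{\omega^{|Q|^2-1}}<\omega^{\omega^\omega}.
\]
Let $\prec$ be a strict partial order on $P\subseteq X$ whose converse is contained in $R$. By transitivity of $\prec$, every strictly descending sequence is $R$-homogeneous. So $\prec$ is well-founded and $H(P,\succ)\subseteq H(X,R)$, and Lemma~\ref{lem:basic}(b),(c) give $\operatorname{rank}(P)\le\operatorname{rk}H(X,R)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Rank is invariant under isomorphism, so let $P$ be a regular set of $\Sigma$-trees and let $\le$ be regular. The relation $R=\{(x,y):y<x\}$ is regular: exchange the two components of the labels, and remove the regular set of trees all of whose labels have two equal components. An infinite $R$-homogeneous sequence is an infinite strictly descending chain, so there is none. Since $H(P,>)\subseteq H(X,R)$, Theorem~\ref{thm:rel} gives $\operatorname{rank}(P)<\omega^{\omega^{|Q|^2-1}}<\omega^{\omega^\omega}$ for every normalized automaton for $R$.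
\end{proof}

\begin{remark}
Transitivity is used only to make descending sequences homogeneous. Theorem~\ref{thm:rel} concerns sequences in which all pairs lie in $R$, and for a non-transitive $R$ it says nothing about sequences in which only consecutive members are related. For $R=\{(\ell_n,\ell_{n+1}):n\ge1\}$ there is an infinite sequence of the second kind, but no $R$-homogeneous sequence of length $3$.
\end{remark}

\section{Trees with few right turns}\label{sec:degree}

We prove Theorem~\ref{thm:degree}. For $d=1$ the trees are labeled chains, that is, words, and the bound is $\omega^\omega$. The combs of Section~\ref{sec:example} live on $E_2$.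

\subsection{The upper bound}

Lemma~\ref{lem:level} pays one step in the exponent for each level, because all boundary points may carry colors of the previous level. Over $E_d$ one can count better. All boundary points but one contain the letter $1$, and the subtrees at these points have room for fewer ones. So an unbounded number of colors comes only from trees of smaller degree, and we pay a full step only when the degree increases.

Put $E_0=\emptyset$, and let $\deg(x)$ be the least $e$ with $\operatorname{dom}(x)\subseteq E_e$. Then $\deg(\varnothing)=0$. For nonempty $x$, the inclusion $\operatorname{dom}(x)\subseteq E_e$ holds if and only if $e\ge1$, $\operatorname{dom}(x_0)\subseteq E_e$ and $\operatorname{dom}(x_1)\subseteq E_{e-1}$; hence $\deg(x)=\max(\deg x_0,\deg x_1+1)$.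

Let $P$ be a presentation of a well-founded order with all domains in $E_d$, and take a normalized automaton for $R=\{(x,y):y<x\}$. We let it compute also $\min(\deg y,d+1)$. The new states are pairs $(q,e)$ with $0\le e\le d+1$; the state for missing subtrees is $(q_0,0)$; a state is final if $q$ is; and on a label $(a,b)$ with child states $(q',e')$ and $(q'',e'')$ the new state is $(\Delta((a,b),q',q''),e)$, where $e=0$ if $b=\diamond$ and $e=\min(\max(e',e''+1),d+1)$ otherwise. This automaton is normalized and recognizes $R$. From now on $Q,q_0,F,\tau,C,W,W_k,K$ refer to it. For a color $c=(p,q)$ let $\deg c$ be the second coordinate of $p$; every tree $x$ of type $p$ has $\min(\deg x,d+1)=\deg c$. Call $c$ \emph{realized} if $c=c(y,z)$ for some $y,z\in\mathcal T$. The only realized color of degree $0$ is $(q_0,q_0)$, which is not in $W$ because of the sequence $\varnothing,\varnothing,\dots$.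

\begin{lemma}\label{lem:degree}
For $0\le e\le d$ there is an ordinal $\beta(e)<\omega^e$ such that $\operatorname{rk}(H_c)<\omega^{\beta(e)}$ for all realized $c\in W$ with $\deg c\le e$.
\end{lemma}

\begin{proof}
Induction on $e$. For $e=0$ there is no such color; put $\beta(0)=0$. Let $e\ge1$. By a second induction on $k$ we find $\beta_k<\omega^e$ such that $\operatorname{rk}(H_c)<\omega^{\beta_k}$ for all realized $c\in W_k$ with $\deg c\le e$. Since $W=W_K$, we can then put $\beta(e)=\beta_K$. For $k=0$ take $\beta_0=\beta(e-1)$. Given $\beta_k$, put
\[
\gamma=\omega^{e-1}\oplus(|C|\odot\beta_k),\qquad\beta_{k+1}=\gamma+1 .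
\]
By \eqref{eq:closed}, $\beta_{k+1}<\omega^e$, and $\beta(e-1)<\omega^{e-1}\le\gamma$. Let $c\in W_{k+1}\subseteq W$ be realized with $\deg c\le e$. If $\deg c<e$, then $\operatorname{rk}(H_c)<\omega^{\beta(e-1)}<\omega^{\beta_{k+1}}$.

Let $\deg c=e$. We verify the hypothesis of Lemma~\ref{lem:step}, in the notation introduced there. As $e\le d$, the tree $x$ and all $y\in Y$ have degree exactly $e\ge1$; in particular $D\ne\emptyset$. Let $(v,c')\in J_\pi$. Then $c'$ is realized by subtrees $y_v,z_v$ with $y,z\in Y$, and $c'\in W_k\subseteq W$. If $v$ contains a $1$, then $\operatorname{dom}(y_v)\subseteq E_{e-1}$, so $\deg c'\le e-1$, and we take $\beta_{v,c'}=\beta(e-1)$. Exactly one point of $\partial D$ contains no $1$, namely $0^n$ with $n$ least such that $0^n\notin D$. For $v=0^n$ we have $\deg c'\le e$, we take $\beta_{v,c'}=\beta_k$, and there are at most $|C|$ such pairs $(v,c')$. With $N=|J_\pi|$,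
\[
\bigoplus_{J_\pi}\beta_{v,c'}\le\bigl(N\odot\beta(e-1)\bigr)\oplus\bigl(|C|\odot\beta_k\bigr)\le\gamma,
\]
because $N\odot\beta(e-1)<\omega^{e-1}$ by \eqref{eq:closed}. The ordinal $\gamma\ge1$ does not depend on $x$ or $\pi$, so Lemma~\ref{lem:step} gives $\operatorname{rk}(H_c)\le\omega^\gamma<\omega^{\beta_{k+1}}$.
\end{proof}

Let $P_p$ be the set of elements of $P$ of type $p$, and let $F_p$ be the set of states $\delta(x,y)$ for $x>y$ in $P_p$. For $q\in F_p\subseteq F$ the color $(p,q)$ is realized, has degree at most $d$, and lies in $W$ because $P$ is well-founded. On $P_p$ the relation $>$ is covered by the relations $E_q=\{(x,y):\delta(x,y)=q\}$ with $q\in F_p$, and $H(P_p,E_q)\subseteq H_{(p,q)}$. If $F_p=\emptyset$, then $\operatorname{rank}(P_p)\le1$. Otherwise Corollary~\ref{cor:ramsey} and Lemma~\ref{lem:degree} give $\operatorname{rank}(P_p)<\omega^{|F_p|\odot\beta(d)}$, where $|F_p|\odot\beta(d)<\omega^d$. In both cases $\operatorname{rank}(P_p)<\omega^{\omega^d}$, and Lemma~\ref{lem:split} yields $\operatorname{rank}(P)<\omega^{\omega^d}$.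

\subsection{The lower bound}\label{sec:lower}

We present every ordinal $\alpha<\omega^{\omega^d}$ over $E_d$, using nested combs. For $e\ge1$ order the \emph{positions} $i=(i_1,\dots,i_{e-1})\in\mathbb N^{e-1}$ lexicographically, with $i_1$ most significant; then $i\mapsto\xi(i)=\omega^{e-2}i_1+\dots+i_{e-1}$ is an isomorphism onto the ordinal $\omega^{e-1}$. For $e=1$ there is one position, the empty tuple, with $\xi=0$. Let $\mathcal F_e$ be the set of finitely supported functions $f\colon\mathbb N^{e-1}\to\mathbb N$, compared at the largest position where they differ. Sending $f$ to the Cantor normal form with terms $\omega^{\xi(i)}f(i)$ is an isomorphism of $\mathcal F_e$ onto $\omega^{\omega^{e-1}}$. Hence $\mathcal F_d^n$, ordered lexicographically, has type $(\omega^{\omega^{d-1}})^n=\omega^{\omega^{d-1}n}$. One nested comb reaches only $\omega^{\omega^{d-1}}$; labels allow us to superimpose $n$ of them on one tree, and $\sup_n\omega^{d-1}n=\omega^d$.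

The \emph{address} of a position $i\in\mathbb N^{e-1}$ is $\sigma(i)=0^{i_1}1\cdots0^{i_{e-1}}1$, a word with $e-1$ ones, and $\sigma(i)=\varepsilon$ for $e=1$. For $f\in\mathcal F_e$ let $V_f$ be the set of all prefixes of the words $\sigma(i)0^{f(i)}$ with $f(i)\ge1$, which is empty for $f=0$, and let $U_f=V_f\cup\{\varepsilon\}\subseteq E_e$. If $\sigma(i)0^m$ is a prefix of $\sigma(i')0^{m'}$, both words have $e-1$ ones, so $i=i'$ and $m\le m'$. Therefore $f(i)=\max(\{0\}\cup\{m:\sigma(i)0^m\in U_f\})$, and $f\mapsto U_f$ is injective. Fix $d,n\ge1$. The \emph{code} of $(f_1,\dots,f_n)\in\mathcal F_d^n$ is the tree with domain $U_{f_1}\cup\dots\cup U_{f_n}\subseteq E_d$ in which the node $u$ has the label $\{j:u\in U_{f_j}\}$.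

\begin{lemma}\label{lem:codes}
The set of codes is regular.
\end{lemma}

\begin{proof}
A finite set $U$ equals $U_f$ for some $f\in\mathcal F_d$ if and only if $U$ contains $\varepsilon$, is prefix-closed, and each of its prefix-maximal elements other than $\varepsilon$ has exactly $d-1$ ones and ends in $0$. The condition is necessary, since the maximal elements of $U_f$ other than $\varepsilon$ are words $\sigma(i)0^{f(i)}$ with $f(i)\ge1$. Conversely, a word with exactly $d-1$ ones that ends in $0$ has the form $\sigma(i)0^m$ with $m\ge1$. For each $i$ such words are comparable, so at most one is maximal in $U$; let $f(i)$ be its exponent $m$, or $0$ if there is none. Then $U=U_f$, as both sets consist of $\varepsilon$ and the prefixes of the same words.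

So a tree labeled by subsets of $\{1,\dots,n\}$ is a code if and only if all labels are nonempty, the root has label $\{1,\dots,n\}$, the label of a node is contained in the label of its parent, and every node $u\ne\varepsilon$ whose label contains some $j$ that occurs in the label of no child has exactly $d-1$ ones and ends in $0$. A nondeterministic automaton checks this. Its state at $u$ consists of the label of $u$, a guess in $\{0,\dots,d-1\}$ for the number of ones in $u$, and a guess for the last letter of $u$ or for $u=\varepsilon$. The transitions enforce that the guesses at $u0$ and $u1$ fit the guess at $u$, and the final states enforce the correct values at the root. In a code no node has more than $d-1$ ones, so correct guesses are available.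
\end{proof}

\begin{lemma}\label{lem:order}
The lexicographic order of $\mathcal F_d^n$ is a regular relation on codes.
\end{lemma}

\begin{proof}
For a finite prefix-closed set $U$, possibly empty, and $b\in\{0,1\}$ let $U_b=\{u:bu\in U\}$. For two such sets and $1\le e\le d$ define $\operatorname{cmp}_e(U,V)\in\{<,=,>\}$ by recursion on $|U\cup V|$:
\begin{itemize}
\item $\operatorname{cmp}_e(\emptyset,\emptyset)$ is ``$=$'' for all $e$;
\item $\operatorname{cmp}_1(U,V)=\operatorname{cmp}_1(U_0,V_0)$ if both sets are nonempty, and if exactly one is empty, that one is smaller;
\item for $e\ge2$ and $U,V$ not both empty, $\operatorname{cmp}_e(U,V)$ is $\operatorname{cmp}_e(U_0,V_0)$ if this is not ``$=$'', and $\operatorname{cmp}_{e-1}(U_1,V_1)$ otherwise.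
\end{itemize}
We claim that $\operatorname{cmp}_e(V_f,V_g)$ is the comparison of $f$ and $g$ in $\mathcal F_e$. The value $\operatorname{cmp}_1(U,V)$ compares the numbers $|U\cap0^*|$ and $|V\cap0^*|$. For $e=1$ a function $f$ is a number, and $|V_f|$ is $0$ for $f=0$ and $f+1$ for $f\ge1$, which is strictly increasing in $f$. For $e\ge2$ use induction on $e$ and, for fixed $e$, on $|V_f\cup V_g|$. If both sets are empty, then $f=g=0$. Otherwise define $f^0\in\mathcal F_e$ and $f^1\in\mathcal F_{e-1}$ by
\[
f^0(i_1,i_2,\dots)=f(i_1+1,i_2,\dots),\qquad f^1(i_2,\dots)=f(0,i_2,\dots).
\]
An address begins with $0$ if $i_1\ge1$ and with $1$ if $i_1=0$, so $(V_f)_0=V_{f^0}$ and $(V_f)_1=V_{f^1}$. Positions with $i_1\ge1$ are larger than positions with $i_1=0$, and both reindexings preserve the order of positions. So $f$ and $g$ compare as $f^0$ and $g^0$ if these differ, and as $f^1$ and $g^1$ otherwise. This is the third rule, and the claim follows.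

The same holds for $\operatorname{cmp}_d(U_f,U_g)$. For $d=1$ we have $|U_f|=f+1$. For $d\ge2$ we have $(U_f)_b=(V_f)_b$, so the third rule gives $\operatorname{cmp}_d(U_f,U_g)=\operatorname{cmp}_d(V_f,V_g)$ if $V_f,V_g$ are not both empty, and it gives ``$=$'' if they are.

On the convolution of the codes of $(f_j)_j$ and $(g_j)_j$, an automaton keeps at a node $u$ the $nd$ values of $\operatorname{cmp}_e$ on the parts of $U_{f_j}$ and $U_{g_j}$ below $u$. The label at $u$ tells which of these parts are nonempty, so the rules define a transition map; for missing subtrees all values are ``$=$''. At the root the automaton compares the tuples lexicographically by means of the values $\operatorname{cmp}_d(U_{f_j},U_{g_j})$. In parallel it runs the automaton of Lemma~\ref{lem:codes} on each of the two components, treating $\diamond$ as a missing subtree and rejecting if a node labeled $\diamond$ in a component has a child not labeled $\diamond$ in that component.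
\end{proof}

Let $\alpha<\omega^{\omega^d}$. Choose $n$ with $\alpha<\omega^{\omega^{d-1}n}$, and let $x$ be the code whose predecessors have order type $\alpha$. The set $A=\{y:y<x\}$ is regular. Indeed, let $\delta$ be the state function of an automaton for the strict order $\{(x',y):y<x'\}$, and let $\mathcal S$ be the finite set of all subtrees $x_u$, including $\varnothing$; it is closed under passing to the subtrees at $0$ and $1$. For nonempty $y$, the family $(\delta(x',y))_{x'\in\mathcal S}$ is determined by the label $y(\varepsilon)$ and the families of $y_0$ and $y_1$, so an automaton can compute it and accept if $\delta(x,y)$ is final. The order restricted to $A$ is regular, since this automaton can be run on both components of a convolution as in the proof of Lemma~\ref{lem:order}. So $A$ is a presentation over $E_d$ of the ordinal $\alpha$, which has rank $\alpha$. Together with the upper bound, this proves Theorem~\ref{thm:degree}. \qed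

\begin{thebibliography}{1}
\bibitem{HKLL}
Martin Huschenbett, Alexander Kartzow, Jiamou Liu, Markus Lohrey,
\emph{Tree-Automatic Well-Founded Trees}, arXiv:1201.5495 (2012).
\end{thebibliography}
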